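# Nilpotency class of groups generated by finitely many right Engel elements

## 1. Central generators, and two right 2-Engel generators

Throughout, $[a,b]=a^{-1}b^{-1}ab$, commutators are left-normed, so that $[a,b,c]=[[a,b],c]$, and
$$[a,_0b]=a,\qquad [a,_nb]=[[a,_{n-1}b],b]\quad(n>0).$$
The lower central series of a group $G$ is $\gamma_1(G)=G$, $\gamma_{i+1}(G)=[\gamma_i(G),G]$. The group is nilpotent of class at most $c$ if $\gamma_{c+1}(G)=1$. We write $u^h=h^{-1}uh$, so $[u,h]=u^{-1}u^h$.

**Definition.** An element $x\in G$ is *right $n$-Engel* if $[x,_ng]=1$ for all $g\in G$. It is *bounded right Engel* if it is right $n$-Engel for some $n\ge 1$.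

A right $n$-Engel element is right $n'$-Engel for every $n'\ge n$, and its image in a quotient is again right $n$-Engel. If $G$ is nilpotent of class $c\geq 1$, every element is right $c$-Engel, because $[x,_cg]\in\gamma_{c+1}(G)=1$. In $S_3$, let $x$ be a 3-cycle and $g$ a transposition. Then $[x,g]=x^{-1}x^g=x^{-2}=x$, so $[x,_ng]=x\ne1$ for all $n$, and $x$ is not right Engel.

Suppose now that we know only that the *generators* of $G$ are right $n$-Engel. In the smallest cases the class can be bounded at once.

**Proposition 1.** (i) A group generated by right 1-Engel elements has class at most $1$. (ii) A group generated by one element has class at most $1$. (iii) A group generated by two right 2-Engel elements has class at most $2$. These bounds are attained by nilpotent groups.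

*Proof.* (i) Right 1-Engel means central, and a group generated by central elements is abelian. The group $\mathbb Z^d$ has class exactly $1$. (ii) Such a group is cyclic, and $\mathbb Z$ has class $1$.

(iii) Let $G=\langle x_1,x_2\rangle$ and $z=[x_1,x_2]$. Since $x_1$ is right 2-Engel, $[x_1,x_2,x_2]=1$, so $z$ commutes with $x_2$. Since $x_2$ is right 2-Engel, $[x_2,x_1,x_1]=1$, so $[x_2,x_1]=z^{-1}$ commutes with $x_1$. Hence $z$ is central and $G/\langle z\rangle$ is abelian. So $\gamma_2(G)=\langle z\rangle$ is central and the class is at most $2$. The dihedral group of order $8$ is generated by two elements and has class $2$, so all its elements are right 2-Engel. $\square$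

What changes with a third generator, or with larger $n$? In (iii) the hypothesis on the generators spoke about every commutator of weight $3$ that mattered. With generators $x_1,x_2,x_3$ we also meet $[x_1,x_2,x_3]$. Putting $g=x_2x_3$ in $[x_1,_2g]=1$ and expanding modulo $\gamma_4(G)$, where weight-3 commutators are multiplicative in each entry, we get only
$$[x_1,x_2,x_3]\,[x_1,x_3,x_2]\in\gamma_4(G).$$
This is a relation between weight-3 commutators and does not make them vanish. In weight $4$ we meet $[[x_1,x_2],[x_1,x_3]]$, whose entries are commutators, and nothing is assumed about whether commutators of generators are right Engel. We need a way to spread the hypothesis from the generators to the whole group.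

## 2. The bound $g(n,d)$ and its companions

We ask whether there is a function $g:\mathbb N\times\mathbb N\to\mathbb N$ such that every nilpotent group generated by $d$ right $n$-Engel elements has class at most $g(n,d)$. The question is posed in A. Abdollahi, H. Khosravi, "On the right and left 4-Engel elements", arXiv:0903.0691 (2009). The answer is yes, by Theorem 1.

**Theorem 1.** For all $n,d\ge1$ there is an integer $g=g(n,d)$ such that $\gamma_{g+1}(G)=\gamma_{g+2}(G)$ for every group $G$ generated by $d$ right $n$-Engel elements. In particular, if $G$ is nilpotent, its class is at most $g(n,d)$.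

A group is *residually (finite or nilpotent)* if every nontrivial element survives in some quotient that is finite or nilpotent. For instance, $\mathbb Z$ is such a group.

**Theorem 2.** Let $G$ be a group that is residually (finite or nilpotent).

(a) If $G$ is generated by $d$ right $n$-Engel elements, then $G$ is nilpotent of class at most $g(n,d)$.

(b) If $a_1,\dots,a_k\in G$ are right $n$-Engel, then every element of $\langle a_1,\dots,a_k\rangle$ is right $m$-Engel in $G$, where $m=\frac{(n-1)s(s+1)}2+s$ and $s=g(n,kn)$. Hence the bounded right Engel elements of $G$ form a subgroup.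

(c) If $G$ is finitely generated, then $G$ is nilpotent if and only if it is generated by finitely many bounded right Engel elements.

**Theorem 3.** For each $n$ there are integers $c(n),e(n)\ge1$ such that for every nilpotent group $G$ of class $s$ generated by any set of right $n$-Engel elements, $\gamma_{c(n)+1}(G)$ has exponent dividing a power of $e(n)$. If $G$ has no elements of prime order $p$ with $p\mid e(n)$ (for example, if $G$ is torsion-free), then $G$ has class at most $c(n)$, whatever the number of generators.

**Theorem 4.** Let $g^*(n,d)$ be the least possible value of $g(n,d)$ for nilpotent groups. Then $g^*(1,d)=1$; $g^*(2,1)=1$, $g^*(2,2)=2$, $g^*(2,d)=3$ for $d\ge3$; and $g^*(n,d)\ge d$ for all $n\ge3$. So dependence on $d$ cannot be avoided when $n\ge3$.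

Proposition 1 already gives the values $g^*(1,d)$, $g^*(2,1)$ and $g^*(2,2)$. We next prove the last inequality of Theorem 4, since it shows what kind of bound to expect.

## 3. The wreath products $C_2\wr C_2^{\,d-1}$

The purpose of this section is to prove $g^*(n,d)\ge d$ for $n\ge3$. Let $V=C_2^{\,d-1}$ and $W=C_2\wr V$, with base group $A\cong\mathbb F_2[V]$, on which $V$ acts by multiplication. Then $W$ is a finite 2-group, hence nilpotent. It is generated by $d$ elements, namely $1\in\mathbb F_2[V]=A$ and a basis $v_1,\dots,v_{d-1}$ of $V$. For $d=2$ this is the dihedral group of order $8$.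

**Every element of $W$ is right 3-Engel.** Let $x,h\in W$. As $W/A\cong V$ is abelian, $[x,h]\in A$. Write $A$ additively. For $a\in A$ we have $[a,h]=-a+a^h$, so commutation with $h$ is the operator $h-1$ on $A$. Since $h^2\in A$ and $A$ is abelian, $h^2$ acts trivially on $A$. In characteristic $2$ this gives $(h-1)^2=h^2-1=0$ on $A$. Hence $[x,h,h,h]=1$, and $x$ is right $n$-Engel for all $n\ge3$.

**The class of $W$ is at least $d$.** Starting from the element $1\in\mathbb F_2[V]=A\le\gamma_1(W)$ and commuting successively with $v_1,\dots,v_{d-1}$, we obtain an element of $\gamma_d(W)$, namely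
$$\prod_{i=1}^{d-1}(v_i-1)=\prod_{i=1}^{d-1}(v_i+1)=\sum_{v\in V}v\neq0 .$$
So $\gamma_d(W)\ne1$, the class is at least $d$, and $g^*(n,d)\ge d$ for $n\ge3$.

## 4. The associated Lie ring and a theorem of Zelmanov

**Definition.** Put $L_i=\gamma_i(G)/\gamma_{i+1}(G)$, written additively, and $L(G)=\bigoplus_{i\ge1}L_i$, with
$$[u\gamma_{a+1}(G),\,v\gamma_{b+1}(G)]=[u,v]\gamma_{a+b+1}(G)\qquad(u\in\gamma_a(G),\ v\in\gamma_b(G)).$$

It is a textbook fact that this is a well-defined graded Lie ring. We have $L_{i+1}=[L_i,L_1]$, so $L_1$ generates it, and $L_w$ is additively generated by the images of left-normed commutators of $w$ elements of $G$. If $G$ is the dihedral group of order $8$, with rotation $r$ and reflection $s$, then $L_1=\mathbb F_2\bar r\oplus\mathbb F_2\bar s$, $L_2=\gamma_2(G)=\langle r^2\rangle$, $L_i=0$ for $i\ge3$, and $[\bar r,\bar s]$ is the image of $[r,s]=r^{-2}=r^2$, so it is nonzero.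

In any Lie ring $[a,[b,c]]=[a,b,c]-[a,c,b]$. So a Lie ring generated by a set $S$ is additively spanned by left-normed commutators in elements of $S$. A *commutator in $a_1,\dots,a_d$* means any Lie monomial in the $a_i$, with any bracketing and weight at least $1$.

**Lemma 1.** Let $x\in G$ be right $n$-Engel and $\bar x=x\gamma_2(G)\in L_1$. Then $[\bar x,_n\bar y]=0$ for every homogeneous $\bar y\in L_w$, $w\ge1$.

*Proof.* Choose $y\in\gamma_w(G)$ representing $\bar y$. Then $[\bar x,_n\bar y]=[x,_ny]\gamma_{nw+2}(G)$, and $[x,_ny]=1$. $\square$

If $\gamma_{g+1}(G)=\gamma_{g+2}(G)$, that is, $L_{g+1}=0$, then commuting with $G$ repeatedly gives $\gamma_{g+1}(G)=\gamma_i(G)$ for all $i>g$. If $G$ is nilpotent, this common subgroup is $1$. So we want to prove that $L_{g+1}=0$ with $g$ depending only on $n$ and $d$. The tool for this concerns Lie algebras over fields.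

**Definition.** A Lie algebra satisfies a *nontrivial polynomial identity* if some nonzero element $f(z_1,\dots,z_r)$ of a free Lie algebra over the same field vanishes under all substitutions. An element $c$ is *ad-nilpotent* if for some $N$ we have $[u,_Nc]=0$ for all $u$.

**Fact 1** (E. Zelmanov, *Lie algebras and torsion groups with identity*, J. Comb. Algebra 1 (2017), 289–340). Let $L$ be a Lie algebra over a field, generated by $a_1,\dots,a_d$. If $L$ satisfies a nontrivial polynomial identity and every commutator in $a_1,\dots,a_d$ is ad-nilpotent, then $L$ is nilpotent.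

Ad-nilpotency of the generators alone is not enough. Take $\mathfrak{sl}_2(\mathbb Q)$ with $[e,f]=h$, $[h,e]=2e$, $[h,f]=-2f$. It is generated by $e,f$. Here $[f,e]=-h$, $[f,e,e]=-2e$, $[f,e,e,e]=0$ and $[h,e,e]=0$, so $e$ is ad-nilpotent, and similarly $f$. The expression $\sum_{\sigma\in S_4}\operatorname{sgn}(\sigma)[z_0,z_{\sigma(1)},\dots,z_{\sigma(4)}]$ is alternating and multilinear in four variables from a 3-dimensional space, so it vanishes identically. It is nontrivial, since in the free associative algebra the coefficient of $z_0z_1z_2z_3z_4$ is $1$. Yet the algebra is not nilpotent. The hypothesis that fails is the one on the commutator $h=[e,f]$, since $[e,_kh]=(-2)^ke$.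

So for $L(G)$ we must produce an identity and ad-nilpotency of every commutator in the generators $\bar x_1,\dots,\bar x_d$. We must also deal with the fact that $L(G)$ is an algebra over $\mathbb Z$ and not over a field.

## 5. Polarizing across weights, and powers of a locally nilpotent derivation

In a Lie ring put
$$E(u;y_1,\dots,y_n)=\sum_{\sigma\in S_n}[u,y_{\sigma(1)},\dots,y_{\sigma(n)}].$$
This is multilinear, and symmetric in the $y_j$. It is a nonzero element of the free Lie algebra over any field. Indeed, in the free associative algebra the only monomial of $[u,y_{\sigma(1)},\dots,y_{\sigma(n)}]$ that begins with $u$ is $uy_{\sigma(1)}\cdots y_{\sigma(n)}$, so $uy_1\cdots y_n$ has coefficient $1$ in $E$. For $n=2$, $E(u;y,z)=[u,y,z]+[u,z,y]$. This is the natural candidate for the identity.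

**Polarizing Lemma 1.** If $y_1,\dots,y_n$ all lie in the *same* $L_w$, Lemma 1 applies to every partial sum, and
$$\sum_{S\subseteq\{1,\dots,n\}}(-1)^{n-|S|}\Big[\bar x,_n\sum_{j\in S}y_j\Big]=E(\bar x;y_1,\dots,y_n).$$
To see this, expand by multilinearity. The term $[\bar x,y_{f(1)},\dots,y_{f(n)}]$, for a map $f$ of $\{1,\dots,n\}$ to itself, gets the coefficient $\sum_{S\supseteq \operatorname{im}f}(-1)^{n-|S|}$, which is $1$ if $f$ is bijective and $0$ otherwise. Hence $E(\bar x;y_1,\dots,y_n)=0$.

This stops as soon as the weights differ, because $y_1+y_2$ is then not homogeneous and Lemma 1 says nothing about it. Take $n=2$, $h_1\in G$, $h_2\in\gamma_2(G)$. Modulo $\gamma_4(G)$, the relation $[x,h_1h_2,h_1h_2]=1$ sees only $[x,h_1,h_1]$. The relation we want, $[x,h_1,h_2][x,h_2,h_1]\in\gamma_5(G)$, lives one weight deeper, where error terms from expanding the lower part also live. Cancelling *modulo* a term of the series is too coarse, and the unwanted parts must cancel exactly in the group. Section 6 does this with a word.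

**Differentiating.** Let $c$ be a commutator in $\bar x_1,\dots,\bar x_d$ and $D(u)=[u,c]$, a derivation. By Lemma 1, $D^n(\bar x_i)=0$. By the Leibniz rule, $D^N$ kills a monomial of weight $k$ in the $\bar x_i$ once $N\ge k(n-1)+1$, because some factor is then differentiated at least $n$ times. But $N$ grows with $k$, so this gives no single exponent for all of $L$. The obstruction is real for derivations in general. On $\mathbb Q[t]$ the derivation $D=d/dt$ satisfies $D^2t=0$, yet $D^Nt^N=N!\ne0$. On $\mathbb F_p[t]$, on the other hand, $D^p=0$, since $D^pt^k=k(k-1)\cdots(k-p+1)t^{k-p}$ and $p$ divides the coefficient. Section 8 uses this phenomenon.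

In characteristic $0$ the identity itself will help, because $E(u;y,\dots,y)=n!\,[u,_ny]$. In characteristic $p\le n$ this says nothing, and the derivation argument is what we use there.

## 6. A commutator word whose leading term is $E$

For a finite set $Z$ let $\mathbb Z\langle\langle Z\rangle\rangle$ be the ring of formal power series in noncommuting variables from $Z$, and let $F$ be the free group on $Z$. In an associative ring, Lie brackets mean $[P,Q]=PQ-QP$.

**Fact 2** (Magnus, Witt; see Magnus–Karrass–Solitar, *Combinatorial Group Theory*, Ch. 5). The homomorphism $\mu:F\to\mathbb Z\langle\langle Z\rangle\rangle$, $z\mapsto1+z$, is injective, and $v\in\gamma_m(F)$ if and only if $\mu(v)-1$ has no terms of degree less than $m$.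

For $m\ge1$ and $v\in\gamma_m(F)$, consider the degree-$m$ component of $\mu(v)-1$. Since $(1+U)(1+U')=1+U+U'+UU'$ and $UU'$ has no terms of degree less than $2m$, this component is a homomorphism on $\gamma_m(F)$. By Fact 2 its kernel is $\gamma_{m+1}(F)$. Further, if $u\in\gamma_a(F)$, $v\in\gamma_b(F)$, $\mu(u)=1+U$ and $\mu(v)=1+V$, then
$$\mu([u,v])-1=(1+U)^{-1}(1+V)^{-1}(UV-VU).$$
So $[u,v]\in\gamma_{a+b}(F)$ has degree-$(a+b)$ component $u_av_b-v_bu_a$, where $u_a,v_b$ are the components of $u,v$. For instance, $\mu([X,Y])=1+XY-YX+(\text{degree}\ge3)$.

**Lemma 2.** Let $x\in G$ be right $n$-Engel. Then $E(\bar x;y_1,\dots,y_n)=0$ for all $y_1,\dots,y_n\in L(G)$.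

*Proof.* By multilinearity we may take $y_j\in L_{w_j}$, and even $y_j$ equal to the image of $h_j=[g_{j,1},\dots,g_{j,w_j}]$ with $g_{j,i}\in G$, since such images generate $L_{w_j}$ additively.

**Step 1: a word that dies when any variable is set to $1$.** This performs inclusion–exclusion inside the group. Let $F_0$ be free on $X,Y_1,\dots,Y_n$. For $S\subseteq\{1,\dots,n\}$ let $Y_S=\prod_{j\in S}Y_j$ in increasing order and $w_S=[X,_nY_S]$. Setting $Y_j=1$ turns $w_S$ into $w_{S\setminus\{j\}}$, and $w_\emptyset=1$. Put
$$v_0=w_{\{1,\dots,n\}},\qquad v_j=v_{j-1}\cdot\big(v_{j-1}|_{Y_j=1}\big)^{-1}\quad(1\le j\le n),\qquad v=v_n.$$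
For $n=2$ this is $v=w_{\{1,2\}}w_{\{2\}}^{-1}w_{\{1\}}^{-1}$. Clearly $v_j|_{Y_j=1}=1$. If $i<j$ and $v_{j-1}|_{Y_i=1}=1$, then also $v_j|_{Y_i=1}=1$, since both factors become trivial. So $v$ becomes trivial when any one $Y_j$ is set to $1$. It also becomes trivial when $X=1$, since every $w_S$ does. By construction $v$ is a product of elements $w_S^{\pm1}$ in which $w_{\{1,\dots,n\}}$ occurs exactly once, with exponent $+1$, and all other factors have $S$ proper.

**Step 2: the leading term of $v$.** Setting a generator to $1$ corresponds under $\mu$ to setting its variable to $0$. So by Step 1 every monomial of $\mu(v)-1$ involves all $n+1$ variables. In particular there are none of degree less than $n+1$, and those of degree $n+1$ are multilinear. Each $w_S$ lies in $\gamma_{n+1}(F_0)$, and as $\mu(Y_S)-1=\sum_{j\in S}Y_j+\cdots$, its degree-$(n+1)$ component is $[X,_n\sum_{j\in S}Y_j]$. For $S$ proper this contains no monomial involving all the $Y_j$. For $S$ full, expanding by multilinearity gives $\sum_f[X,Y_{f(1)},\dots,Y_{f(n)}]$ over all maps $f$ of $\{1,\dots,n\}$ to itself. The bijective $f$ give the multilinear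 part $E(X;Y_1,\dots,Y_n)$, and for the other $f$ some $Y_j$ is missing. The component of $v$ is the signed sum of the components of its factors, and only monomials involving all the variables survive. Therefore
$$\mu(v)-1=E(X;Y_1,\dots,Y_n)+(\text{monomials of degree}>n+1\text{ involving all of }X,Y_1,\dots,Y_n).\tag{1}$$

**Step 3: substituting commutators of different weights.** Here it matters that the error monomials in (1) involve *all* the variables. Let $F$ be free on $X$ and $Z_{j,i}$ ($1\le j\le n$, $1\le i\le w_j$), and let $C_j=[Z_{j,1},\dots,Z_{j,w_j}]\in F$. By the bracket rule, $\mu(C_j)-1=\lambda_j+(\text{degree}>w_j)$, where $\lambda_j$ is the Lie commutator $[Z_{j,1},\dots,Z_{j,w_j}]$. Put $v^*=v(X,C_1,\dots,C_n)$ and $m=1+\sum_jw_j$. Then $\mu(v^*)-1$ arises from (1) by the substitution $Y_j\mapsto\mu(C_j)-1$. An error monomial contains $X$ and every $Y_j$ at least once, and at least one further letter, so after substitution it contributes only in degree greater than $m$. The term $E(X;Y_1,\dots,Y_n)$ contributes $E(X;\lambda_1,\dots,\lambda_n)$ plus terms of degree greater than $m$. Hence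
$$\mu(v^*)-1=E(X;\lambda_1,\dots,\lambda_n)+(\text{degree}>m).$$
By Fact 2, $v^*\in\gamma_m(F)$. The element $\prod_{\sigma}[X,C_{\sigma(1)},\dots,C_{\sigma(n)}]$ of $\gamma_m(F)$ has the same degree-$m$ component, so
$$v^*\equiv\prod_{\sigma\in S_n}[X,C_{\sigma(1)},\dots,C_{\sigma(n)}]\pmod{\gamma_{m+1}(F)}.\tag{2}$$

**Step 4: evaluating in $G$.** Apply the homomorphism $F\to G$ with $X\mapsto x$ and $Z_{j,i}\mapsto g_{j,i}$, which sends $C_j$ to $h_j$. The left side of (2) becomes a product of elements $[x,_nh_S]^{\pm1}$ with $h_S=\prod_{j\in S}h_j$, and all of these are $1$. So $\prod_\sigma[x,h_{\sigma(1)},\dots,h_{\sigma(n)}]\in\gamma_{m+1}(G)$. In $L_m$ this says $E(\bar x;y_1,\dots,y_n)=0$. $\square$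

## 7. $E$ is an identity of $L(G)$; the case $n=2$ completed

**Lemma 3.** If $G$ is generated by any set of right $n$-Engel elements, then $L=L(G)$ satisfies the identity $E\equiv0$.

*Proof.* We show that the good first arguments form an ideal. Let $T=\{u\in L:E(u;y_1,\dots,y_n)=0\text{ for all }y_j\in L\}$, an additive subgroup. For $u\in T$ and $z\in L$, apply the derivation $[\,\cdot\,,z]$ to $E(u;y_1,\dots,y_n)=0$:
$$E([u,z];y_1,\dots,y_n)+\sum_{k=1}^nE(u;y_1,\dots,[y_k,z],\dots,y_n)=0.$$
The sum vanishes because $u\in T$. So $[u,z]\in T$, and $T$ is an ideal. By Lemma 2 it contains the images in $L_1$ of the generators of $G$. These generate the Lie ring $L$, so $T=L$. $\square$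

For $n=2$ the identity can be exploited by hand.

**Proposition 2.** If a Lie ring satisfies $[u,y,z]+[u,z,y]=0$ for all $u,y,z$, then $[u,v,w,z]=0$ for all $u,v,w,z$.

*Proof.* The expression $[u,v,w]$ changes sign when $u,v$ are exchanged and, by hypothesis, when $v,w$ are exchanged. So it is unchanged under cyclic permutations, and the Jacobi identity $[u,v,w]+[v,w,u]+[w,u,v]=0$ gives $3[u,v,w]=0$. Likewise $[u,v,w,z]$ changes sign under each exchange of neighbors; for $w,z$ use the hypothesis with first argument $[u,v]$. Hence any permutation of its entries multiplies it by the sign of the permutation. Now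
$$[[u,v],[w,z]]=[u,v,w,z]-[u,v,z,w]=2[u,v,w,z],$$
and in the same way $[[w,z],[u,v]]=2[w,z,u,v]=2[u,v,w,z]$, the permutation being even. These two brackets are negatives of each other, so $4[u,v,w,z]=0$. With $3[u,v,w,z]=0$ this gives $[u,v,w,z]=0$. $\square$

**Proof of Theorem 4.** The cases $n=1$, $(2,1)$, $(2,2)$ are in Proposition 1, and $n\ge3$ is in Section 3. Let $n=2$, $d\ge3$. If a nilpotent group $G$ is generated by right 2-Engel elements, then $L_4=0$ by Lemma 3 and Proposition 2. So $\gamma_4(G)=\gamma_5(G)=\cdots=1$ and the class is at most $3$.

For the lower bound, first let $a,b$ lie in a group of exponent $3$. From $(ba)^3=1$ we get $bab=a^{-1}b^{-1}a^{-1}$, and with $a^{-1}$ for $a$ we get $ba^{-1}b=ab^{-1}a$. So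
$$b\cdot b^a=ba^{-1}b\cdot a=ab^{-1}a^2=ab^{-1}a^{-1},\qquad b^a\cdot b=a^{-1}\cdot bab=a^{-2}b^{-1}a^{-1}=ab^{-1}a^{-1}.$$
Thus $b$ commutes with $b^a$, hence with $(b^{-1})^ab=[a,b]$, so $[a,b,b]=1$ and every element is right 2-Engel. The Burnside group $B(3,3)$ has exponent $3$ and three generators, and it has class exactly $3$ (Levi–van der Waerden). For $d>3$, repeat generators. So $g^*(2,d)=3$ for $d\ge3$. $\blacksquare$

For general $n$ no such direct computation is at hand, and we return to Fact 1.

## 8. Commutators in the generators become ad-nilpotent modulo $p$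

**Lemma 4.** Let $G$ be generated by right $n$-Engel elements $x_1,\dots,x_d$, let $p$ be a prime and $q=p^k\ge n$. Then in $\bar L=L(G)/pL(G)$ we have $[u,_qc]=0$ for all $u\in\bar L$ and every commutator $c$ in the images of $\bar x_1,\dots,\bar x_d$.

*Proof.* The map $D:u\mapsto[u,c]$ is a derivation of the $\mathbb F_p$-algebra $\bar L$. By Leibniz,
$$D^p([a,b])=\sum_{i=0}^p\binom pi[D^ia,D^{p-i}b]=[D^pa,b]+[a,D^pb],$$
so $D^p$ is a derivation. Repeating this, $D^q$ is a derivation. The element $c$ is the image of a homogeneous element of $L(G)$, so Lemma 1 says that $D^n$ kills the image of each $\bar x_i$. As $q\ge n$, so does $D^q$. The kernel of a derivation is a subalgebra, and here it contains a generating set, so $D^q=0$. $\square$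

Hence $L(G)/pL(G)$ satisfies both hypotheses of Fact 1, for every prime $p$.

## 9. Finitely many bad primes: the proof of Theorem 1

One might now take, for each $p$, a class bound $c_p$ for $L(G)/pL(G)$ and try to use the largest of these. But there are infinitely many primes, and Fact 1 gives no uniformity in $p$, so the maximum might not exist. The remedy is to put a universal Lie ring above all the $L(G)$ and let characteristic $0$ dispose of all but finitely many primes.

**Step 1: the universal Lie ring.** Let $A$ be the free Lie ring on $a_1,\dots,a_d$, let $I$ be the ideal generated by all values of $E$ on $A$, and let $M=A/I$. By multilinearity $I$ is generated by values of $E$ on monomials, so $I$ is homogeneous and $M=\bigoplus M_i$ is graded. It satisfies $E\equiv0$. Each $M_i$ is a finitely generated abelian group, spanned by the left-normed commutators of length $i$ in the $a_j$, and $M_{i+1}=[M_i,M_1]$.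

**Step 2: characteristic $0$ singles out a finite set of primes.** As $E$ is multilinear, $M\otimes\mathbb Q$ satisfies $E\equiv0$. Putting all $y_j=y$ gives $n!\,[u,_ny]=0$, hence $[u,_ny]=0$ for all $u,y$. So every element of $M\otimes\mathbb Q$ is ad-nilpotent, and $E$ is a nontrivial identity. By Fact 1, $M\otimes\mathbb Q$ is nilpotent, of class at most $c_0=c_0(n,d)\ge1$, say. Then $M_{c_0+1}\otimes\mathbb Q=0$, so the finitely generated group $M_{c_0+1}$ is finite. Let $N=N(n,d)$ be its order.

**Step 3: a class bound for each prime dividing $N$.** Let $p\mid N$ and let $q=q(p,n)$ be the least power of $p$ with $q\ge n$. Let $M^{(p)}$ be the quotient of $M\otimes\mathbb F_p$ by the ideal generated by all $[u,_qc]$, where $u\in M\otimes\mathbb F_p$ and $c$ is a commutator in the $a_i$. This is a $d$-generated Lie algebra over $\mathbb F_p$. It satisfies the nontrivial identity $E\equiv0$, and all commutators in its generators are ad-nilpotent. By Fact 1 it is nilpotent, of class at most $c_p=c_p(n,d)$, say. (If one prefers to apply Fact 1 over an infinite field, extend scalars. The identity $E$ is multilinear and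 the conditions $[u,_qc]=0$ are linear in $u$, so both survive, and nilpotency of the extended algebra gives that of the original.)

**Step 4: definition of $g$.** Put
$$g(n,d)=\max\big(\{c_0\}\cup\{c_p:p\mid N\}\big).$$
This is a maximum over a finite set that depends only on $n$ and $d$.

**Step 5: $L_{g+1}=pL_{g+1}$ for every prime $p$.** Let $G$ be generated by right $n$-Engel elements $x_1,\dots,x_d$, let $L=L(G)$ and $g=g(n,d)$. By Lemma 3, $a_i\mapsto\bar x_i$ induces a surjective graded homomorphism $M\to L$.

Suppose $p\nmid N$. Then $M_{c_0+1}$ is finite of order prime to $p$, so $M_{c_0+1}=pM_{c_0+1}$, and hence $L_{c_0+1}=pL_{c_0+1}$. Since $L_{i+1}=[L_i,L_1]$, induction gives $L_i=pL_i$ for all $i\ge c_0+1$, in particular for $i=g+1$.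

Suppose $p\mid N$. By Lemma 4, the homomorphism $M\otimes\mathbb F_p\to L/pL$ kills all $[u,_qc]$ and so factors through $M^{(p)}$. It is surjective, so $L/pL$ is nilpotent of class at most $c_p\le g$. Since $L_{g+1}$ is additively generated by left-normed commutators of length $g+1$ in elements of $L_1$, we get $L_{g+1}\subseteq pL$. As $pL$ is graded, $L_{g+1}=pL_{g+1}$.

**Step 6: conclusion.** The abelian group $L_{g+1}$ is finitely generated, by the left-normed commutators of length $g+1$ in $\bar x_1,\dots,\bar x_d$. A nonzero finitely generated abelian group has a quotient of some prime order $p$, and then it is not equal to its multiple by $p$. So Step 5 forces $L_{g+1}=0$, that is, $\gamma_{g+1}(G)=\gamma_{g+2}(G)$. By the remark after Lemma 1, $\gamma_{g+1}(G)=\gamma_i(G)$ for all $i>g$. If $G$ is nilpotent, then $\gamma_{g+1}(G)=1$ and the class is at most $g(n,d)$. $\blacksquare$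

## 10. Residually (finite or nilpotent) groups: the proof of Theorem 2

**Fact 3** (Baer; Robinson, *A Course in the Theory of Groups*, 12.3.7). In a finite group, right Engel elements lie in the hypercenter, that is, in the last term of the upper central series.

**Proof of (a).** Being generated by $d$ right $n$-Engel elements passes to quotients. A nilpotent quotient of $G$ has class at most $g(n,d)$ by Theorem 1. A finite quotient is generated by right Engel elements, so by Fact 3 it equals its hypercenter. Hence it is nilpotent, again of class at most $g(n,d)$. So $\gamma_{g(n,d)+1}(G)$ lies in the kernel of every homomorphism onto a finite or nilpotent group, and is trivial by hypothesis.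

**Proof of (b).** Part (a) controls $\langle a_1,\dots,a_k\rangle$ internally, but here we must commute with an arbitrary $h\in G$. So we enlarge this group to an $h$-invariant one with a bounded number of right $n$-Engel generators. Fix $h\in G$.

**Step 1: an $h$-invariant subgroup.** Let $a\in\{a_1,\dots,a_k\}$, and put
$$A_i=\langle a,a^h,\dots,a^{h^i}\rangle,\qquad B_i=\langle a,[a,h],\dots,[a,_ih]\rangle.$$
From $u^h=u[u,h]$ we have
$$[a,_jh]^h=[a,_jh]\,[a,_{j+1}h],\tag{3}$$
so $B_i^h\le B_{i+1}$. We claim $A_i=B_i$ for all $i$. For $i=0$ this is clear. Suppose it holds for $i$. Then $a^{h^{i+1}}\in A_i^h=B_i^h\le B_{i+1}$, and $A_i=B_i\le B_{i+1}$, so $A_{i+1}\le B_{i+1}$. Conversely, $A_{i+1}$ contains $A_i=B_i$ and $A_i^h=B_i^h$, and $B_i^h$ contains $[a,_ih][a,_{i+1}h]$ by (3). As $[a,_ih]\in B_i$, it follows that $[a,_{i+1}h]\in A_{i+1}$, so $B_{i+1}\le A_{i+1}$.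

As $[a,_nh]=1$, we have $B_{n-1}^h\le B_n=B_{n-1}$. For the reverse inclusion, $B_{n-1}^h$ contains $[a,_{n-1}h]^h=[a,_{n-1}h]$. Using (3) for $j=n-2,n-3,\dots,0$ in turn, it contains $[a,_{n-2}h],\dots,[a,h],a$. So $B_{n-1}^h=B_{n-1}$, that is, $A_{n-1}^h=A_{n-1}$.

Let $K=\langle a_j^{h^i}:1\le j\le k,\ 0\le i<n\rangle$. It is generated by the groups $A_{n-1}$ for $a=a_1,\dots,a_k$, so $K^h=K$. It is generated by $kn$ right $n$-Engel elements, since conjugates of right $n$-Engel elements are right $n$-Engel. As a subgroup of $G$ it is residually (finite or nilpotent). By (a), $K$ is nilpotent of class at most $s=g(n,kn)$.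

**Step 2: $h$ acts unipotently on $K/K'$.** Let $\alpha$ be the automorphism of $K$ induced by conjugation by $h$, and let $V=K/K'$, written additively. Since $[u,h]=u^{-1}u^h$, commutation with $h$ corresponds to $\alpha-1$ on $V$. Because $h^{h^i}=h$, we have $[a_j^{h^i},_nh]=[a_j,_nh]^{h^i}=1$. So $(\alpha-1)^n$ kills the image of each generator of $K$, and $(\alpha-1)^n=0$ on $V$.

**Step 3: $h$ acts unipotently on all lower central factors of $K$.** The map $v_1\otimes\cdots\otimes v_i\mapsto[v_1,\dots,v_i]$ makes $\gamma_i(K)/\gamma_{i+1}(K)$ an $\alpha$-equivariant image of $V^{\otimes i}$. On $V^{\otimes i}$, $\alpha$ acts as $\prod_{r=1}^i(1+\delta_r)$, where $\delta_r$ is $\alpha-1$ on the $r$-th factor and the identity on the others. The $\delta_r$ commute and $\delta_r^n=0$. The operator $\prod_r(1+\delta_r)-1$ lies in the ideal generated by $\delta_1,\dots,\delta_i$ in the commutative ring they generate. Its $(i(n-1)+1)$-th power is a combination of monomials of degree at least $i(n-1)+1$ in the $\delta_r$. In each of these some $\delta_r$ occurs at least $n$ times, so the power is $0$. Therefore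
$$[u,_{\,i(n-1)+1}h]\in\gamma_{i+1}(K)\qquad\text{for }u\in\gamma_i(K).$$

**Step 4: adding up.** Apply this for $i=1,\dots,s$ in succession. For every $u\in K$ we get $[u,_mh]\in\gamma_{s+1}(K)=1$ with
$$m=\sum_{i=1}^s\big(i(n-1)+1\big)=\frac{(n-1)s(s+1)}2+s .$$
Since $\langle a_1,\dots,a_k\rangle\le K$ and $m$ does not depend on $h$, every element of $\langle a_1,\dots,a_k\rangle$ is right $m$-Engel in $G$. Finally, let $a,b$ be bounded right Engel and let $n$ be the larger of their Engel lengths. Then all elements of $\langle a,b\rangle$ are bounded right Engel. So the bounded right Engel elements form a subgroup.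

**Proof of (c).** If $G$ is generated by finitely many bounded right Engel elements, apply (a) with $n$ the maximum of their Engel lengths. Conversely, in a finitely generated nilpotent group, of class at most $c$ with $c\ge1$, every element is right $c$-Engel, so any finite generating set will do. $\blacksquare$

## 11. Arbitrary generating sets, up to bounded primes: the proof of Theorem 3

Lemma 3 holds for any generating set, finite or not. Finiteness of $d$ entered Theorem 1 through Fact 1 and through the final divisibility argument. In characteristic $0$, Fact 1 can be replaced by a theorem with no condition on the number of generators. A Lie algebra is *$n$-Engel* if $[u,_ny]=0$ for all $u,y$; an abelian algebra, for instance, is $1$-Engel.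

**Fact 4** (E. Zelmanov, *Engel Lie algebras*, Dokl. Akad. Nauk SSSR 292 (1987), 265–268). Every $n$-Engel Lie algebra over a field of characteristic $0$ is nilpotent.

**Step 1: a uniform class.** Apply Fact 4 to the free Lie algebra of countable rank over $\mathbb Q$ modulo the ideal generated by all $[u,_ny]$. It is nilpotent of some class at most $c=c(n)$, which we take to be at least $1$. Any $c+1$ elements of an $n$-Engel Lie algebra over $\mathbb Q$ are images of $c+1$ free generators of this algebra. So every $n$-Engel Lie algebra over $\mathbb Q$ has class at most $c$.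

**Step 2: a uniform integer $e$.** Let $M$ be the free Lie ring on $a_1,\dots,a_{c+1}$ modulo the ideal generated by the values of $E$. This ideal is generated by values on monomials, so $M$ is graded by multidegree. Let $B$ be the component multilinear in $a_1,\dots,a_{c+1}$, a finitely generated abelian group. As in Section 9, $M\otimes\mathbb Q$ satisfies $n!\,[u,_ny]=0$, so it is $n$-Engel and has class at most $c$ by Step 1. Since $B$ lies in degree $c+1$, $B\otimes\mathbb Q=0$, so $B$ is finite. Let $e=e(n)$ be its exponent. Then $e[a_1,\dots,a_{c+1}]=0$ in $M$.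

**Step 3: transfer to $G$.** Let $G$ be nilpotent of class $s$, generated by right $n$-Engel elements. By Lemma 3, $L=L(G)$ satisfies $E\equiv0$. So for any $u_1,\dots,u_{c+1}\in L$ there is a homomorphism $M\to L$ with $a_i\mapsto u_i$, and $e[u_1,\dots,u_{c+1}]=0$. For $i\ge c+1$, $L_i$ is additively generated by elements $[u_1,\dots,u_{c+1}]$ with $u_1\in L_{i-c}$ and $u_2,\dots,u_{c+1}\in L_1$, so $eL_i=0$. In other words,
$$u^e\in\gamma_{i+1}(G)\qquad\text{for }u\in\gamma_i(G),\ i\ge c+1.\tag{4}$$

**Step 4: conclusion.** If $s\le c$, then $\gamma_{c+1}(G)=1$. If $s\ge c+1$, then applying (4) for $i=c+1,\dots,s$ gives $u^{e^{s-c}}\in\gamma_{s+1}(G)=1$ for every $u\in\gamma_{c+1}(G)$. So in all cases $\gamma_{c+1}(G)$ has exponent dividing a power of $e$. If $\gamma_{c+1}(G)$ contained an element $u\ne1$, the order of $u$ would divide a power of $e$, and some power of $u$ would have prime order $p\mid e$. So if $G$ has no elements of such orders, then $\gamma_{c+1}(G)=1$ and $G$ has class at most $c(n)$. $\blacksquare$
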